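# Contracting the space of Delzant polytopes

## 1. Repairing a Minkowski sum with a small summand

Take two triangles in the plane,
$$T=\operatorname{conv}\{0,e_1,e_2\},\qquad T'=\operatorname{conv}\{0,-e_1,e_2\}.$$
At each vertex of $T$ the primitive integer vectors along the two edges form a basis of $\mathbb Z^2$: at $0$ they are $e_1,e_2$; at $e_1$ they are $(-1,0),(-1,1)$; at $e_2$ they are $(0,-1),(1,-1)$; the determinants are $\pm1$ each time. The mirror image $T'$ has the same property. The Minkowski sum $T+T'=\{x+y:x\in T,\ y\in T'\}$ is the convex hull of the sums of vertices, which is the house with vertices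
$$(-1,0),\ (1,0),\ (1,1),\ (0,2),\ (-1,1).$$
At the top of the roof the primitive edge vectors are $(1,-1)$ and $(-1,-1)$, with determinant $-2$. So the sum has lost the basis property. For $0<s<1$ the polygon $(1-s)T+sT'$ has the same edge directions as the house, and its roof is just as bad.

Now cut the roof off: let $S=(T+T')\cap\{y\le \tfrac32\}$, a hexagon with outward normals
$$(1,0),\ (1,1),\ (0,1),\ (-1,1),\ (-1,0),\ (0,-1).$$
Each two consecutive vectors in this cyclic list have determinant $1$, so $S$ has the basis property. The object on which everything below turns is the polygon
$$(1-s)T+sT'+aS,\qquad 0\le s\le1,\ a>0 .$$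
For every such $s$ and $a$, however small $a$ is, it has the basis property. We shall see why in Section 3: its edge normals are exactly those of $S$. A small summand with a fine enough set of normals repairs a bad sum, and it moves the sum by as little as we like.

This construction will answer a question about the topology of a space of polytopes.

**Definition (Delzant polytope).** A Delzant polytope is a simple full-dimensional convex polytope in $\mathbb R^n$ with rational edge directions such that, at each vertex, the primitive edge-direction vectors form a basis of $\mathbb Z^n$.

The triangle $T$, the cube $[0,1]^n$ and the hexagon $S$ are Delzant. The house is not.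

**Definition (the space).** $\mathcal D(n)$ is the set of all Delzant polytopes in $\mathbb R^n$, with the topology induced by the Hausdorff distance $\delta=\delta^H$ between compact sets.

The number of facets is not fixed: polytopes of very different combinatorial types are close to one another if they are close as sets. The question, from Álvaro Pelayo and Francisco Santos, "Moduli spaces of Delzant polytopes and symplectic toric manifolds" (arXiv:2303.02369, 2023), is this. It is known that $\mathcal D(n)$ is path-connected for every $n\ge2$ and that $\mathcal D(2)$ is simply connected. Is $\mathcal D(n)$ simply connected for every $n\ge3$?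

## 2. What will be proved

Let $\mathcal K$ be the set of compact convex subsets of $\mathbb R^n$ with nonempty interior, with the Hausdorff distance. Then $\mathcal D(n)\subset\mathcal K$. The answer to the question is yes, in a strong form.

**Theorem A.** There is a continuous $H:\mathcal K\times[0,1]\to\mathcal K$ with $H(K,0)=K$, $\delta(H(K,t),K)\le t$, and $H(K,t)\in\mathcal D(n)$ for all $t>0$.

In words: all convex bodies can be pushed simultaneously and continuously into $\mathcal D(n)$, by an arbitrarily small amount, and they are inside as soon as $t>0$. One says that $\mathcal D(n)$ is homotopy dense in $\mathcal K$.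

**Theorem B.** $\mathcal D(n)$ is contractible for every $n\ge1$; in particular it is simply connected. Moreover it is an absolute retract: every continuous map from a closed subset of a metrizable space into $\mathcal D(n)$ extends to the whole space. More generally, for every nonempty, convex, relatively open $C\subseteq\mathcal K$ (for example any open Hausdorff ball), $C\cap\mathcal D(n)$ is a contractible absolute retract.

**Theorem C.** Let $\mathrm{AGL}(n)=\mathrm{GL}(n,\mathbb Z)\ltimes\mathbb R^n$. Then $\mathcal D(n)/\mathbb R^n$ is contractible, and $\mathcal D(n)/\mathrm{AGL}(n)$ is simply connected (quotient topologies).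

In Theorem B, "convex" refers to Minkowski combinations $(1-s)K+sL$.

The case $n=1$ can be done by hand. A Delzant polytope in $\mathbb R^1$ is an interval $[a,b]$ with $a<b$, so $\mathcal D(1)=\mathcal K$ is the half-plane $\{a<b\}$ with the distance $\max(|a-a'|,|b-b'|)$. It is convex, and straight lines contract it. For $n\ge2$ straight lines leave $\mathcal D(n)$: for $n=2$ the segment from $T$ to $T'$ does so at once, and for $n\ge3$ so does the segment from $T\times[0,1]^{n-2}$ to $T'\times[0,1]^{n-2}$, because $((1-s)T+sT')\times[0,1]^{n-2}$ still has a bad vertex over the roof.

## 3. Support functions and normal fans under Minkowski sums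

**Support functions.** For $K\in\mathcal K$ put $h_K(u)=\max_{x\in K}\langle u,x\rangle$. We use the textbook facts
$$h_{aK+bL}=ah_K+bh_L\quad(a,b\ge0),\qquad \delta(K,L)=\max_{|u|=1}|h_K(u)-h_L(u)| .$$
They say that $K\mapsto h_K|_{S^{n-1}}$ embeds $\mathcal K$ isometrically as a convex subset of the Banach space $C(S^{n-1})$, and that Minkowski combinations become ordinary convex combinations. In particular Minkowski combinations depend continuously on bodies and coefficients, and the triangle inequality for the norm gives
$$\delta\Big(\sum_j\mu_jL_j,\;K\Big)\le\max_j\delta(L_j,K)\qquad\Big(\mu_j\ge0,\ \sum_j\mu_j=1\Big)\tag{1}$$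
for finite sums. So Hausdorff balls in $\mathcal K$ are convex.

**Normal fans.** Let $P$ be an $n$-polytope (full-dimensional in $\mathbb R^n$). For a vertex $v$ let $N_v=\{u:\langle u,v\rangle=h_P(u)\}$. These cones and their faces form the normal fan $N(P)$: a complete fan, so two of its cones meet in a common face. For a face $e$ of $P$ let $N_e$ be the cone of all $u$ whose maximum over $P$ is attained on all of $e$; the facets of $N_v$ are the cones $N_e$ for the edges $e\ni v$. Call $N(P)$ *rational* if its cones are generated by integer vectors, *simplicial* if each maximal cone is generated by $n$ linearly independent vectors, and *unimodular* if, moreover, the primitive generators of each maximal cone form a basis of $\mathbb Z^n$. We say that $N(R)$ *refines* $N(P)$ if each cone of $N(R)$ lies in a cone of $N(P)$; it suffices to check this for maximal cones.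

**$P$ is Delzant if and only if $N(P)$ is simplicial and unimodular.** If $N_v=\operatorname{cone}(u_1,\dots,u_n)$ with $u_1,\dots,u_n$ a basis of $\mathbb Z^n$, the cone spanned at $v$ by the edges is $\{x:\langle u_i,x\rangle\le0 \text{ for all } i\}$. It is generated by $-u_1^*,\dots,-u_n^*$, where $u_i^*$ is the dual basis, again a basis of $\mathbb Z^n$. The converse is the same computation read backwards. So being Delzant depends on the normal fan only.

**The $N_v$ are exactly the maximal convex cones on which $h_P$ is linear.** Clearly $h_P=\langle\cdot,v\rangle$ on $N_v$. Let $D$ be a convex cone on which $h_P$ is linear, pick $u_0$ in its relative interior, and pick a vertex $v$ with $h_P(u_0)=\langle u_0,v\rangle$. The function $h_P-\langle\cdot,v\rangle$ is linear on $D$, nonnegative, and zero at a relative interior point, so it is zero on $D$. Hence $D\subseteq N_v$. No $N_v$ lies in another $N_{v'}$, since $N_v$ contains vectors whose maximum over $P$ is attained at $v$ only.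

**(F)** *If $N(R)$ refines $N(P_1),\dots,N(P_m)$, then $N(aR+\sum a_iP_i)=N(R)$ for all $a>0$, $a_i\ge0$.*

*Proof.* First, let $f_1,\dots,f_k$ be convex and positively homogeneous. If $\sum f_i$ is linear on a convex cone, then so is each $f_i$: for $u,v$ in the cone we have $f_i(u+v)\le f_i(u)+f_i(v)$, and the sum over $i$ of these inequalities is an equality, so each one is. Now let $g=ah_R+\sum a_ih_{P_i}$. If $g$ is linear on a convex cone, then so is $h_R$, as $a>0$. Conversely, each maximal cone of $N(R)$ lies in a maximal cone of each $N(P_i)$, so all summands, and hence $g$, are linear on it. So $g$ and $h_R$ have the same maximal cones of linearity. $\square$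

This proves the claim of Section 1. The rays of $N(T)$ are spanned by $(-1,0),(0,-1),(1,1)$, those of $N(T')$ by $(1,0),(0,-1),(-1,1)$. All of them are rays of $N(S)$, so $N(S)$ refines both fans, and $N((1-s)T+sT'+aS)=N(S)$.

## 4. How far a single summand goes

Suppose we know that for any finitely many Delzant polytopes there is a Delzant $R$ whose fan refines all of theirs. (This is part of Lemma 3 below.) Then any two $P,P'\in\mathcal D(n)$ can be joined: with $N(R)$ refining $N(P)$ and $N(P')$, run through
$$P+aR\ (0\le a\le1),\qquad (1-s)P+sP'+R\ (0\le s\le1),\qquad P'+(1-a)R\ (0\le a\le 1).$$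
By (F) each polytope on the way has fan $N(R)$, except the endpoints $P$ and $P'$. So $\mathcal D(n)$ is path-connected.

The sensible next move is to contract a loop $\gamma$ in the same way: choose one $R$ with $N(R)$ refining $N(\gamma(t))$ for all $t$, add $R$ to the whole loop, shrink the loop along Minkowski segments to a point. This stops at the first word: there may be no such $R$. Here is a loop in $\mathcal D(2)$ that meets infinitely many fans. Let $Q=[0,1]^2$, and for $k\ge1$ let
$$S_k=\{x:\langle u,x\rangle\le|u|\ \text{ for } u=(1,0),(k,1),(k-1,1),\dots,(1,1),(0,1),(-1,0),(0,-1)\}.$$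
Its sides touch the unit circle at the distinct points $u/|u|$, so each listed $u$ is a ray of $N(S_k)$. Consecutive vectors in the list have determinant $\pm1$, so $S_k$ is Delzant; and $S_k\subseteq[-1,1]^2$. Since $\pm e_1,\pm e_2$ are among its rays, $N(S_k)$ refines $N(Q)$. For $t\in[\frac1{k+1},\frac1k]$ let $a_k(t)$ be the distance from $t$ to the nearer endpoint of this interval, and put
$$\gamma(t)=Q+a_k(t)S_k,\qquad \gamma(0)=Q .$$
By (F), $\gamma(t)$ is Delzant, with fan $N(S_k)$ in the interior of the interval. The map $\gamma$ is continuous on $(0,1]$, and at $0$ because $\delta(\gamma(t),Q)\le\sqrt2\,a_k(t)\le\sqrt2\,t$. It is a loop, since $\gamma(1)=Q$. If $N(R)$ refined every $N(S_k)$, each vector $(k,1)$ would span a ray of $N(R)$: otherwise it would lie in the interior of a two-dimensional cone of $N(R)$, which would then not be contained in a cone of $N(S_k)$. But $N(R)$ has finitely many rays. For $n\ge3$, the loop $\gamma(t)\times[0,1]^{n-2}$ behaves in the same way.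

So the summand must be allowed to depend on the point, and the choices must be fitted together. Two tasks remain: produce refinements for finite families (Sections 5 and 6), and organize infinitely many local choices so that at each point only a finite family matters, with one member refining all the others (Section 7).

## 5. Cutting a polytope along one hyperplane

The tool for refining a fan, while staying among normal fans of polytopes, is to cut off a face. In the plane, cutting the corner $(1,1)$ off $[0,1]^2$ by $x+y\le2-\varepsilon$ splits the quadrant $\operatorname{cone}(e_1,e_2)$ into $\operatorname{cone}(e_1,e_1+e_2)$ and $\operatorname{cone}(e_1+e_2,e_2)$. In general: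

**Lemma 1 (truncation).** Let $Q$ be an $n$-polytope with rational $N(Q)$ and let $0\ne w\in\mathbb Z^n$. For all small $\varepsilon>0$, $Q_\varepsilon=Q\cap\{\langle w,x\rangle\le h_Q(w)-\varepsilon\}$ is an $n$-polytope whose normal fan is rational, refines $N(Q)$, and has as maximal cones:

(a) the maximal cones of $N(Q)$ not containing $w$;

(b) the cones $\operatorname{cone}(F,w)$, where $F$ is a facet of a maximal cone $\sigma\ni w$ of $N(Q)$ and $w\notin F$. For these, $w\notin\operatorname{span}F$.

*Proof.* Let $F_w$ be the face of $Q$ on which $\langle w,\cdot\rangle$ is maximal. For a vertex $v$ we have $v\in F_w$ if and only if $w\in N_v$. Choose $\varepsilon>0$ so small that $\langle w,v\rangle<h_Q(w)-\varepsilon$ for every vertex $v\notin F_w$. Such a vertex exists since $Q$ is full-dimensional and $w\ne0$; interior points of $Q$ close to it lie in the interior of $Q_\varepsilon$. So $Q_\varepsilon$ is an $n$-polytope. Let $M$ be the hyperplane $\langle w,x\rangle=h_Q(w)-\varepsilon$. It contains no vertex of $Q$.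

**Step 1: the vertices off the cut.** This step gives the cones (a). Near a point $p$ with $\langle w,p\rangle<h_Q(w)-\varepsilon$ the polytopes $Q$ and $Q_\varepsilon$ agree. So the vertices of $Q_\varepsilon$ off $M$ are the vertices $v\notin F_w$ of $Q$, with the same normal cones. These are the maximal cones of $N(Q)$ not containing $w$.

**Step 2: the vertices on the cut.** This step shows that they correspond to the edges of $Q$ that leave $F_w$. The set $Q\cap M=Q_\varepsilon\cap M$ is the face of $Q_\varepsilon$ on which $\langle w,\cdot\rangle$ is maximal. Let $p\in M$ be a vertex of $Q_\varepsilon$, hence of $Q\cap M$, and let $G$ be the face of $Q$ with $p$ in its relative interior. The section $G\cap M$ has $p$ in its relative interior and $p$ is a vertex of $Q\cap M$, so $G\cap M=\{p\}$ and $\dim G\le1$. As $p$ is not a vertex of $Q$, $G$ is an edge $[v,v']$ whose endpoints lie strictly on different sides of $M$. By the choice of $\varepsilon$, one of them, say $v$, is in $F_w$ and $v'\notin F_w$. Conversely, let $e=[v,v']$ be an edge with $v\in F_w$, $v'\notin F_w$. It meets $M$ in one point $p$; since $e$ is a face of $Q$, $\{p\}=e\cap M$ is a face of $Q\cap M$, hence of $Q_\varepsilon$.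 So $p$ is a vertex of $Q_\varepsilon$.

**Step 3: their normal cones.** This step gives the cones (b). The normal cone of a polytope at a point is generated by the normals of the constraints active there. At $p\in e$ as above, the constraints of $Q$ active at $p$ generate $N_e$, and there is one more active constraint, with normal $w$. So the normal cone of $Q_\varepsilon$ at $p$ is $\operatorname{cone}(N_e,w)$. Here $w\in N_v$, and $N_e$ is a facet of $N_v$. Also $N_e\subset(v-v')^\perp$ while $\langle w,v-v'\rangle>0$; hence $w\notin\operatorname{span}N_e$. Finally, let $N_v\ni w$ be any maximal cone of $N(Q)$ containing $w$. Each facet $F$ of it is $N_e$ for an edge $e=[v,v']$, and $w\in N_e$ if and only if $v'\in F_w$. So the cones found are exactly those in (b).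

**Step 4: refinement and rationality.** A cone in (a) is a cone of $N(Q)$, and a cone in (b) lies in $\sigma$, because $F\subset\sigma$ and $w\in\sigma$. Faces of rational cones are rational and $w$ is an integer vector, so the new fan is rational. $\square$

If $w$ already spans a ray of $N(Q)$, truncation pushes the facet with normal $w$ inward, and it can still change the fan. Take the octahedron $Q=\operatorname{conv}\{\pm e_1,\pm e_2,\pm e_3\}$: its maximal normal cones are cones over the squares of the cube, for example $N_{e_1}$ with rays $(1,\pm1,\pm1)$. Let $w=(1,1,1)$. The facets of $N_{e_1}$ that miss $w$ are the cones over $(1,-1,1),(1,-1,-1)$ and over $(1,1,-1),(1,-1,-1)$. By Lemma 1, $N_{e_1}$ is replaced by the two simplicial cones $\operatorname{cone}(w,(1,-1,1),(1,-1,-1))$ and $\operatorname{cone}(w,(1,1,-1),(1,-1,-1))$: the square is cut along its diagonal through $w$.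

## 6. Delzant refinements of finitely many fans

**Lemma 2.** If $Q$ is an $n$-polytope with rational $N(Q)$, there is a Delzant polytope $S$ with $N(S)$ refining $N(Q)$.

*Proof.* We truncate repeatedly. By Lemma 1 each new fan refines the previous one, so only the final shape of the fan matters.

**Step 1: making the fan simplicial.** We cut once with every ray, as in the octahedron. Let $w_1,\dots,w_r$ be the primitive generators of the rays of $N(Q)$, and truncate successively with $w=w_1,\dots,w_r$. Two facts about rays hold at every stage.

First, every ray is spanned by some $w_i$: if $w\notin\operatorname{span}F$, the rays of $\operatorname{cone}(F,w)$ are the ray of $w$ and the rays of $F$. Second, if a maximal cone $\sigma$ at some stage contains $w_i$, then $w_i$ spans a ray of $\sigma$. Indeed $\sigma$ lies in a maximal cone $\sigma_0$ of the original $N(Q)$; the ray of $w_i$ is a cone of $N(Q)$ contained in $\sigma_0$, so it is an extreme ray of $\sigma_0$, and then it is an extreme ray of the smaller cone $\sigma$.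

Say that a maximal cone $\sigma$ is a *pyramid with apex* $a$, where $a$ generates a ray of $\sigma$, if some hyperplane $B\not\ni a$ through $0$ contains all other rays of $\sigma$. (The cone over a square with corners $p_1,\dots,p_4$ is not a pyramid with any apex: any three of the $p_i$ span $\mathbb R^3$. Every simplicial cone is a pyramid with each of its generators as apex.) The claim is:

*After step $k$, every maximal cone containing $w_i$ with $i\le k$ is a pyramid with apex $w_i$.*

We use induction on $k$. For $i=k$: by Lemma 1 the maximal cones containing $w_k$ after step $k$ are the cones $\operatorname{cone}(F,w_k)$ with $w_k\notin\operatorname{span}F$. The other rays lie in the hyperplane $\operatorname{span}F$, so this is a pyramid with apex $w_k$.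

For $i<k$, put $a=w_i$ and $w=w_k$. A cone that was not changed in step $k$ is fine by induction. Let $\sigma'=\operatorname{cone}(F,w)$ be a new cone with $a\in\sigma'$, where $F$ is a facet of the old cone $\sigma\ni w$. Since $\sigma'\subseteq\sigma$, we have $a\in\sigma$, so by induction $\sigma$ is a pyramid with apex $a$; let $B$ be its hyperplane. The rays of $\sigma'$ are the ray of $w$ and the rays of $F$. All of them are rays of $\sigma$, for $w$ by the second fact. So the rays of $\sigma'$ other than that of $a$ lie in $B\not\ni a$. And $a$ spans a ray of $\sigma'$ by the second fact. So $\sigma'$ is a pyramid with apex $a$, and the claim is proved.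

After step $r$, let $\sigma$ be a maximal cone. Its ray generators are among the $w_i$, and by the claim each of them lies outside the span of the others. So they are linearly independent, and the fan is simplicial.

**Step 2: making the fan unimodular.** We now lower determinants, as in cutting off the roof. For a maximal cone $\sigma$ of a rational simplicial fan with primitive generators $u_1,\dots,u_n$ let $\operatorname{mult}(\sigma)=|\det(u_1,\dots,u_n)|$, a positive integer that equals $1$ exactly if the $u_i$ form a basis of $\mathbb Z^n$. Let $d$ be the largest multiplicity in the fan, suppose $d>1$, and let $\sigma$ attain it. The lattice $\sum\mathbb Zu_i$ has index $d>1$ in $\mathbb Z^n$, so there is an integer vector outside it. Subtracting integer multiples of the $u_i$, we get a nonzero $w=\sum a_iu_i\in\mathbb Z^n$ with $0\le a_i<1$. Dividing by a positive integer we may take $w$ primitive, and $0\le a_i<1$ still holds.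

Let $\tau=\operatorname{cone}(u_i:a_i>0)$, the face of $\sigma$ with $w$ in its relative interior. Then $\tau$ is a face of every maximal cone $\sigma'\ni w$: the intersection $\sigma\cap\sigma'$ is a face of $\sigma$ that contains a relative interior point of $\tau$, so it contains $\tau$; thus $\tau$ is a face of $\sigma\cap\sigma'$, hence of $\sigma'$. Consequently the $u_j$ with $a_j>0$ are among the generators of $\sigma'$, and $w=\sum_{a_j>0}a_ju_j$ is also the expression of $w$ in the generators of $\sigma'$. The facets of the simplicial cone $\sigma'$ arise by omitting one generator, and $w$ is not in such a facet exactly if the omitted generator is a $u_j$ with $a_j>0$. So, by Lemma 1, truncating with $w$ replaces $\sigma'$ by the simplicial cones in which one such $u_j$ is replaced by the primitive vector $w$. By expansion of the determinant their multiplicity is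
$$a_j\operatorname{mult}(\sigma')<\operatorname{mult}(\sigma').$$
Cones not containing $w$ are unchanged. So the fan stays simplicial, no multiplicity above $d$ appears, and the number of maximal cones of multiplicity $d$ strictly decreases, since $\sigma$ itself is removed. After finitely many truncations the largest multiplicity is smaller than $d$, and after finitely many more all multiplicities are $1$. The polytope $S$ so obtained is Delzant. $\square$

Both steps are visible in our examples. For the house, $\operatorname{cone}((1,1),(-1,1))$ has multiplicity $2$, and $w=(0,1)=\frac12(1,1)+\frac12(-1,1)$ splits it into two cones of multiplicity $1$. For the octahedron, the cone over $(1,1,1),(1,-1,1),(1,-1,-1)$ is simplicial of multiplicity $4$, so Step 2 is needed after Step 1.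

**Lemma 3.** Let $K\in\mathcal K$, $P_1,\dots,P_m\in\mathcal D(n)$ ($m\ge0$) and $\varepsilon>0$. There is $R\in\mathcal D(n)$ with $\delta(R,K)<\varepsilon$ and $N(R)$ refining every $N(P_i)$.

*Proof.* **Step 1: a rational polytope near $K$.** Let $\eta<\varepsilon/4$. Take a finite $\eta$-net of $K$ that contains $n+1$ affinely independent points, and move its points by less than $\eta$ to rational points, so little that those $n+1$ points stay affinely independent. Let $K'$ be the convex hull. Each point of $K$ is within $2\eta$ of $K'$, and $K'$ lies in the $\eta$-neighborhood of $K$, which is convex. So $\delta(K',K)\le2\eta<\varepsilon/2$. The normal cone of $K'$ at a vertex $v$ is $\{u:\langle u,v-v'\rangle\ge0\text{ for all vertices }v'\}$, given by rational inequalities, so it is generated by integer vectors. Thus $N(K')$ is rational.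

**Step 2: one fan that refines all.** Let $Q=K'+P_1+\dots+P_m$. A vertex of $Q$ is a sum $v=v_0+v_1+\dots+v_m$ of vertices of the summands. We have $\langle u,v\rangle=h_Q(u)$ if and only if each of the inequalities $\langle u,v_0\rangle\le h_{K'}(u)$, $\langle u,v_i\rangle\le h_{P_i}(u)$ is an equality. So $N_v$ is the intersection of the normal cones at $v_0,\dots,v_m$. Intersections of rational cones are rational. Hence $N(Q)$ is rational and refines $N(K'),N(P_1),\dots,N(P_m)$.

**Step 3: a small summand.** Take $S$ from Lemma 2 for this $Q$ and put $R=K'+sS$ with $s>0$. As $N(S)$ refines $N(Q)$ and so $N(K')$, (F) gives $N(R)=N(S)$. So $R$ is Delzant, and $N(R)$ refines each $N(P_i)$. Finally $\delta(R,K')=s\max_{|u|=1}|h_S(u)|<\varepsilon/2$ for small $s$, so $\delta(R,K)<\varepsilon$. $\square$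

## 7. Pushing all convex bodies into $\mathcal D(n)$: Theorem A

We want, for each body $L$ and each $s>0$, a Delzant polytope $G(L,s)$ within distance $s$ of $L$, depending continuously on $(L,s)$. Locally this is easy: near a given pair choose a constant Delzant polytope $R_i$. The usual way to glue is a partition of unity, $\sum\lambda_i R_i$. The distance estimate survives, by (1). But the sum need not be Delzant: where two functions $\lambda_1=1-s$ and $\lambda_2=s$ overlap and the chosen polytopes are $R_1=T$, $R_2=T'$, we get the bad roof. We cannot ask that $N(R_1)$ refine $N(R_2)$ and vice versa for all overlapping pairs, as then all fans would coincide along a chain of overlaps.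

The way out is to attach polytopes not to single indices but to finite *sets* $\tau$ of indices, so that a larger set has a finer fan, and to use weights that at each point are positive only on a chain of sets $\tau_1\subset\tau_2\subset\cdots$. The top member of the chain then refines all the others, and (F) applies. Such weights are those of a barycentric subdivision.

*Proof of Theorem A.* **Step 1: the cover.** We set up a partition of unity whose pieces are small compared with the allowed error. Let $Y=\mathcal K\times(0,1]$, a metric space, hence paracompact (A. H. Stone). For $y=(K,t)\in Y$ let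
$$U_y=\{(L,s)\in Y:\delta(L,K)<t/8,\ |s-t|<t/8\},$$
an open set containing $y$. Choose a locally finite partition of unity $(\lambda_i)_{i\in I}$ on $Y$ with $\operatorname{supp}\lambda_i\subset U_{y_i}$, $y_i=(K_i,t_i)$. For $y\in Y$ let $I(y)=\{i:\lambda_i(y)>0\}$, a finite nonempty set. Let $\mathcal N$ be the set of finite nonempty $\tau\subset I$ with $\tau\subseteq I(y)$ for some $y\in Y$. It is closed under passing to nonempty subsets.

**Step 2: the polytopes.** We choose for each $\tau\in\mathcal N$ a polytope $R_\tau\in\mathcal D(n)$ such that

* $N(R_\tau)$ refines $N(R_{\tau'})$ for all $\emptyset\ne\tau'\subsetneq\tau$;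
* $\delta(R_\tau,K_i)<t_i/8$ for some $i=i(\tau)\in\tau$.

This is done by induction on $|\tau|$: when the $R_{\tau'}$ for the finitely many proper nonempty subsets $\tau'$ have been chosen, pick any $i\in\tau$ and apply Lemma 3 with $K=K_i$, $\varepsilon=t_i/8$ and the $R_{\tau'}$ as $P_1,\dots,P_m$. (For $|\tau|=1$ we have $m=0$.)

**Step 3: the distance estimate.** Let $\tau\subseteq I(y)$ with $y=(L,s)$, and let $i=i(\tau)$. Then $\lambda_i(y)>0$, so $y\in U_{y_i}$. Hence $t_i<s+t_i/8$, that is, $t_i<8s/7$, and
$$\delta(R_\tau,L)\le\delta(R_\tau,K_i)+\delta(K_i,L)<\frac{t_i}8+\frac{t_i}8=\frac{t_i}4<\frac{2s}7<s.\tag{2}$$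

**Step 4: the weights.** For $\tau\in\mathcal N$ put
$$\mu_\tau(y)=|\tau|\cdot\max\Big(0,\ \min_{i\in\tau}\lambda_i(y)-\max\big(\{0\}\cup\{\lambda_j(y):j\in I\setminus\tau\}\big)\Big).$$
For example, if only $\lambda_1\geq\lambda_2$ are positive at $y$, then $\mu_{\{1\}}=\lambda_1-\lambda_2$, $\mu_{\{1,2\}}=2\lambda_2$, all other weights vanish, and the sum is $\lambda_1+\lambda_2=1$. We need three properties.

*Chain property.* If $\mu_\tau(y)>0$, then $\tau\subseteq I(y)$, and every $\lambda_i(y)$ with $i\in\tau$ exceeds every $\lambda_j(y)$ with $j\notin\tau$. So the sets of positive weight are sets of "top $k$ indices" and form a chain. Moreover $\mu_{I(y)}(y)=|I(y)|\min_{i\in I(y)}\lambda_i(y)>0$.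

*Sum.* List the positive values as $\lambda_{(1)}\ge\dots\ge\lambda_{(m)}>0=:\lambda_{(m+1)}$. The sets with positive weight consist of the top $k$ indices, for those $k\leq m$ with $\lambda_{(k)}>\lambda_{(k+1)}$, and have weight $k(\lambda_{(k)}-\lambda_{(k+1)})$. For the other $k$ this number is $0$. Hence
$$\sum_\tau\mu_\tau(y)=\sum_{k=1}^mk(\lambda_{(k)}-\lambda_{(k+1)})=\sum_{k=1}^m\lambda_{(k)}=1,$$
because $\lambda_{(k)}$ occurs $k$ times with plus and $k-1$ times with minus.

*Continuity.* Each point has a neighborhood $V$ that meets only finitely many supports $\operatorname{supp}\lambda_i$, say for $i\in I_V$. On $V$ only the finitely many $\mu_\tau$ with $\tau\subseteq I_V$ can be nonzero; for these the inner maximum may be taken over $\{0\}$ and $j\in I_V\setminus\tau$, so $\mu_\tau$ is continuous on $V$.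

**Step 5: the map.** Define
$$G(y)=\sum_\tau\mu_\tau(y)R_\tau ,$$
a finite Minkowski combination. Near each point its support function is a finite sum of continuous functions times fixed elements of $C(S^{n-1})$, so $G:Y\to\mathcal K$ is continuous. At $y$ only sets $\tau\subseteq I(y)$ occur. The polytope $R_{I(y)}$ occurs with positive coefficient, and $N(R_{I(y)})$ refines all other $N(R_\tau)$ that occur. By (F), $N(G(y))=N(R_{I(y)})$, so $G(y)\in\mathcal D(n)$. By (1) and (2), $\delta(G(L,s),L)<s$.

**Step 6: extending to $t=0$.** Put $H(L,s)=G(L,s)$ for $s>0$ and $H(L,0)=L$. Then $H$ is continuous on $Y$, and at $(L,0)$ because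
$$\delta(H(L',s'),L)\le\delta(H(L',s'),L')+\delta(L',L)\le s'+\delta(L',L).$$
All the properties in Theorem A hold. $\square$

**Remark (a variant with a countable cover).** The space $Y$ is separable, since polytopes with rational vertices are dense in $\mathcal K$ by Step 1 of Lemma 3. So countably many of the $U_y$ cover $Y$, and we may take $I=\mathbb N$. Choose $R_1,R_2,\dots$ one after another by Lemma 3, with $\delta(R_i,K_i)<t_i/8$ and $N(R_i)$ refining $N(R_1),\dots,N(R_{i-1})$. Then $G(y)=\sum_i\lambda_i(y)R_i$ works without the weights $\mu_\tau$: if $m$ is the largest element of the finite set $I(y)$, then $R_m$ has a positive coefficient and its fan refines those of all other $R_i$ that occur, so $N(G(y))=N(R_m)$; and (2) holds for $R_i$, $i\in I(y)$, as before. Here the linear order of $\mathbb N$ does the work of the chains; the version in the proof needs no countability.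

## 8. Contracting $\mathcal D(n)$ and extending maps into it: Theorem B

*Proof of Theorem B.* **Step 1: $\mathcal D(n)$ is contractible.** We contract in the convex set $\mathcal K$ and use $H$ to stay in $\mathcal D(n)$. Fix $P_0\in\mathcal D(n)$. On $\mathcal D(n)$ consider first the homotopy
$$P\mapsto H(P,t),\quad 0\le t\le1,\qquad\text{and then}\qquad P\mapsto H\big((1-s)P+sP_0,\,1\big),\quad 0\le s\le1 .$$
Both are continuous. The first has values in $\mathcal D(n)$ because $H(P,0)=P\in\mathcal D(n)$ and $H(P,t)\in\mathcal D(n)$ for $t>0$; the second because its last argument is $1$, no matter that $(1-s)P+sP_0$ may not be Delzant. The first starts at the identity, both equal $H(P,1)$ at the junction, and the second ends at the constant $H(P_0,1)$. So $\mathcal D(n)$ is contractible. Hence it is path-connected and $\pi_k=0$ for all $k\ge1$; in particular $\mathcal D(n)$ is simply connected for every $n\ge3$, which answers the question.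

**Step 2: a push that stays in $C$.** Let $C\subseteq\mathcal K$ be nonempty, convex and relatively open. (Open Hausdorff balls are such sets by (1).) We slow $H$ down so that no body leaves $C$. Put
$$\rho(K)=\tfrac12\min\big(1,\operatorname{dist}(K,\mathcal K\setminus C)\big),$$
and $\rho\equiv\frac12$ if $C=\mathcal K$. This is continuous, and positive on $C$ since $\mathcal K\setminus C$ is closed in $\mathcal K$. Set $H_C(K,t)=H(K,t\rho(K))$ for $K\in C$, $t\in[0,1]$. Then
$$\delta(H_C(K,t),K)\le t\rho(K)\le\rho(K)<\operatorname{dist}(K,\mathcal K\setminus C)$$
(the last comparison being void if $C=\mathcal K$), so $H_C$ maps $C\times[0,1]$ into $C$. Moreover $H_C(\cdot,0)=\mathrm{id}$, and $H_C(K,t)\in C\cap\mathcal D(n)$ for $t>0$. In particular $C\cap\mathcal D(n)\neq\emptyset$.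

**Step 3: $C\cap\mathcal D(n)$ is contractible.** Repeat Step 1 with $H_C$ for $H$ and $P_0\in C\cap\mathcal D(n)$. Convexity of $C$ guarantees $(1-s)P+sP_0\in C$, so that $H_C$ can be applied to it.

**Step 4: $C\cap\mathcal D(n)$ is an absolute retract.** Let $X$ be metrizable with metric $d$, $A\subset X$ closed, and $f:A\to C\cap\mathcal D(n)$ continuous. If $A=\emptyset$, a constant map is an extension. Let $A\ne\emptyset$. Dugundji's extension theorem (J. Dugundji, *An extension of Tietze's theorem*, Pacific J. Math. 1 (1951)) says that a continuous map from a closed subset of a metric space into a convex subset of a locally convex space extends with values in that convex set. Via support functions, $C$ is a convex subset of the Banach space $C(S^{n-1})$. So $f$ extends to a continuous $F:X\to C$. The values of $F$ off $A$ need not be Delzant, but we can push them in, by an amount that vanishes on $A$: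
$$x\mapsto H_C\big(F(x),\min(1,d(x,A))\big).$$
This is continuous. On $A$ it equals $H_C(f(x),0)=f(x)$. Off $A$ we have $d(x,A)>0$, so the value is in $C\cap\mathcal D(n)$. The case $C=\mathcal K$ gives the statement for $\mathcal D(n)$. $\square$

## 9. Dividing by translations and by $\mathrm{AGL}(n)$: Theorem C

An affine map $x\mapsto gx+v$ with $g\in\mathrm{GL}(n,\mathbb Z)$ sends Delzant polytopes to Delzant polytopes, since $g$ preserves $\mathbb Z^n$ and its bases. Let $\Gamma=\mathrm{GL}(n,\mathbb Z)$.

*Proof of Theorem C.* **Step 1: removing translations.** The centroid $c(K)$ provides a global slice for them. It is equivariant under affine maps. It is continuous on $\mathcal K$: if $K_j\to K$, then the indicator functions of $K_j$ converge to that of $K$ at all points off $\partial K$, which has measure zero, and all $K_j$ lie in one ball; so volumes and first moments converge, and the volume of $K$ is positive. Also $c(K)$ is an interior point of $K$, because $\langle u,c(K)\rangle$ is the average of $\langle u,x\rangle$ over the full-dimensional body $K$ and so is less than $h_K(u)$ for each $u\ne0$.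

Let $\mathcal D_0=\{P\in\mathcal D(n):c(P)=0\}$. The map $P\mapsto(P-c(P),c(P))$ is a homeomorphism $\mathcal D(n)\cong\mathcal D_0\times\mathbb R^n$ with inverse $(P,x)\mapsto P+x$, and translations act on the second factor only. So $\mathcal D(n)/\mathbb R^n\cong\mathcal D_0$. As $P\mapsto P-c(P)$ is a retraction of the contractible space $\mathcal D(n)$ onto $\mathcal D_0$, the space $\mathcal D_0$ is contractible. This is the first half of Theorem C.

The group $\Gamma$ acts on $\mathcal D_0$, since $c(gP)=gc(P)$. Let $\pi:\mathcal D_0\to\mathcal D_0/\Gamma$ be the projection. The composition $\mathcal D(n)\to\mathcal D_0\to\mathcal D_0/\Gamma$ is an open continuous surjection, and two polytopes $P,P'$ have the same image if and only if $P'-c(P')=g(P-c(P))$ for some $g\in\Gamma$, that is, if they are in the same $\mathrm{AGL}(n)$-orbit. So $\mathcal D(n)/\mathrm{AGL}(n)\cong\mathcal D_0/\Gamma$. It remains to show that $\mathcal D_0/\Gamma$ is simply connected. The action of $\Gamma$ has fixed points for many elements, so $\pi$ is not a covering; the plan is to lift paths anyway, and then to use the fixed points.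

**Step 2: small neighborhoods.** We show that near each point the action is that of a finite group. Let $P\in\mathcal D_0$, with stabilizer $\Gamma_P$. Since $0=c(P)$ is interior to $P$, there are $0<r<R$ and a neighborhood of $P$ in $\mathcal D_0$ such that $B_r\subset Q\subset B_R$ for all $Q$ in it, where $B_r,B_R$ are balls centered at $0$. If $gQ=Q'$ with $Q,Q'$ in this neighborhood, then $gB_r\subset B_R$, so $\|g\|\le R/r$. Only finitely many integer matrices $g$ satisfy this; in particular $\Gamma_P$ is finite. For each of these $g$ with $gP\ne P$, shrink the neighborhood so that it becomes disjoint from its image under $g$; this is possible since $P$ and $gP$ have disjoint neighborhoods and $g$ acts continuously. The result is an open $U_0\ni P$ with $gU_0\cap U_0=\emptyset$ for $g\notin\Gamma_P$. Put $U=\bigcap_{g\in\Gamma_P}gU_0\subseteq U_0$. Then $U\ni P$ is open and $\Gamma_P$-invariant, and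
$$gU\cap U=\emptyset\quad\text{for } g\notin\Gamma_P.\tag{3}$$
The map $\pi$ is open, because $\pi^{-1}(\pi(V))=\bigcup_g gV$. So $\pi(U)$ is open and $\pi|_U:U\to\pi(U)$ is an open continuous surjection. If $\pi(u)=\pi(u')$ with $u,u'\in U$, then $u'=gu$ for some $g$, and $g\in\Gamma_P$ by (3). Hence $U/\Gamma_P\to\pi(U)$ is a homeomorphism.

**Step 3: lifting paths for finite groups.** We need: *if a finite group $G$ acts on a Hausdorff space $X$, every path $\omega:[0,1]\to X/G$ lifts to $X$.* This is contained in G. Bredon, *Introduction to Compact Transformation Groups*, Thm. II.6.2. For finite groups here is a direct argument, by induction on $|G|$; for $|G|=1$ nothing is to be shown. Write $p:X\to X/G$; it is open.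

Let $X^G$ be the set of points fixed by all of $G$. It is closed and invariant. So $p(X\setminus X^G)$ is open, its complement is $p(X^G)$, and $Z=\omega^{-1}(p(X^G))$ is closed in $[0,1]$. Over a point of $Z$ the fiber is a single point, so the lift on $Z$ is forced.

Let $t_0\notin Z$, and let $x$ be a point over $\omega(t_0)$. Its stabilizer $G_x$ is smaller than $G$. Take disjoint open sets $W_z\ni z$ for the points $z$ of the finite orbit $Gx$, and let $U_0=\bigcap_{g\in G}g^{-1}W_{gx}$. Then $gU_0\subset W_{gx}$ is disjoint from $U_0\subset W_x$ if $g\notin G_x$. As in Step 2, $U=\bigcap_{g\in G_x}gU_0$ is open and $G_x$-invariant, and $U/G_x\to p(U)$ is a homeomorphism onto an open set. On a compact interval around $t_0$, open or closed ended at $0$ or $1$ only as $[0,1]$ forces, $\omega$ takes values in $p(U)$, and by the induction hypothesis for $G_x$ acting on $U$, $\omega$ lifts there.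

Let $J$ be a connected component of $[0,1]\setminus Z$, an interval open in $[0,1]$. By compactness of its compact subintervals, $J$ is the union of a locally finite sequence (possibly infinite in either direction) of consecutive compact intervals on each of which $\omega$ lifts. Start with a lift on one of them. At a common endpoint, the lifts on two neighboring intervals have values in the same orbit, so after translating the next lift by an element of $G$ they agree. Continuing in both directions we get a continuous lift on $J$.

All these lifts, with the forced values on $Z$, define a lift $\tilde\omega$ of $\omega$, continuous at the points off $Z$. Let $s\in Z$, $x=\tilde\omega(s)\in X^G$, and let $W\ni x$ be open. Then $W'=\bigcap_{g\in G}gW$ is an invariant open neighborhood of $x$, and $p(W')$ is an open neighborhood of $\omega(s)$. For $t$ near $s$ we have $\omega(t)\in p(W')$, so the whole fiber over $\omega(t)$, and in particular $\tilde\omega(t)$, lies in $W'\subseteq W$. So $\tilde\omega$ is continuous at $s$ as well.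

**Step 4: lifting paths to $\mathcal D_0$.** Let $\omega$ be a path in $\mathcal D_0/\Gamma$. Subdivide $[0,1]$ into finitely many intervals so that $\omega$ maps each into one of the open sets $\pi(U)\cong U/\Gamma_P$ of Step 2. By Step 3 each piece lifts to $U$. Translating the pieces by elements of $\Gamma$, one after another, we make the first start at any prescribed point over $\omega(0)$ and each next one start where the previous one ends. So every path in $\mathcal D_0/\Gamma$ lifts to $\mathcal D_0$ with prescribed initial point.

**Step 5: $\Gamma$ is generated by elements with fixed points in $\mathcal D_0$.** It is a textbook fact (row reduction over $\mathbb Z$) that $\Gamma$ is generated by the sign changes, the permutation matrices and the elementary matrices $I\pm e_{ij}$, $i\ne j$, where $e_{ij}$ is the matrix unit. Conjugating $E=I+e_{12}$ by permutation matrices gives all $I+e_{ij}$, and conjugating $I+e_{ij}$ by the sign change of the $i$-th coordinate gives $I-e_{ij}$. So $\Gamma$ is generated by the signed permutation matrices together with, if $n\ge2$, the matrix $E$.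

Signed permutation matrices fix the cube $[-1,1]^n\in\mathcal D_0$. The matrix $E$, which sends $e_2$ to $e_1+e_2$ and fixes the other $e_i$, is a product of two elements with fixed points. Let $B=\operatorname{diag}(1,-1,1,\dots,1)$ and let $A$ be given by
$$e_1\mapsto e_1,\qquad e_2\mapsto-e_1-e_2,\qquad e_i\mapsto e_i\ (i\ge3).$$
Then $ABe_1=e_1$, $ABe_2=A(-e_2)=e_1+e_2$, and $ABe_i=e_i$ for $i\ge3$, so $E=AB$. The vectors $f_1=e_2$, $f_2=-e_1-e_2$, $f_i=e_i$ $(i\ge3)$ form a basis of $\mathbb Z^n$, and $Af_1=f_2$, $Af_2=-e_1+(e_1+e_2)=f_1$, $Af_i=f_i$ for $i\geq 3$. So $A$ fixes the parallelepiped $\{\sum x_if_i:|x_i|\le1\}$, which is Delzant with centroid $0$. And $B$ is a signed permutation matrix. Inverses are covered: signed permutation matrices form a group, and $A^2=I$, so $E^{-1}=BA$. Thus every $g\in\Gamma$ is a product $g_1\cdots g_m$, $m\ge1$, in which each $g_i$ fixes some $F_i\in\mathcal D_0$.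

**Step 6: every loop is null-homotopic.** As the image of $\mathcal D_0$, the space $\mathcal D_0/\Gamma$ is path-connected. Let $\omega$ be a loop in it, based at $\pi(P_0)$. By Step 4 it lifts to a path $\tilde\omega$ from $P_0$ to a point over $\pi(P_0)$, that is, to $gP_0$ for some $g\in\Gamma$. Write $g=g_1\cdots g_m$ as in Step 5. Let $\alpha_i$ be a path in $\mathcal D_0$ from $P_0$ to $F_i$, and let a bar denote the reversed path. Since $g_iF_i=F_i$,
$$\beta_i=\alpha_i*g_i\overline{\alpha_i}$$
is a path from $P_0$ through $F_i$ to $g_iP_0$. Hence
$$\beta=\beta_1*(g_1\beta_2)*(g_1g_2\beta_3)*\cdots*(g_1\cdots g_{m-1}\beta_m)$$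
is a path from $P_0$ to $gP_0$. By Step 1, $\mathcal D_0$ is contractible, so $\tilde\omega\simeq\beta$ relative to the endpoints. Apply $\pi$, which does not see translates by $\Gamma$:
$$\omega=\pi\tilde\omega\simeq\pi\beta_1*\pi\beta_2*\cdots*\pi\beta_m,\qquad \pi\beta_i=(\pi\alpha_i)*\overline{(\pi\alpha_i)} .$$
Each $\pi\beta_i$ runs along a path and straight back, so it is null-homotopic. Therefore $\omega$ is null-homotopic, and $\mathcal D(n)/\mathrm{AGL}(n)\cong\mathcal D_0/\Gamma$ is simply connected. $\square$
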